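# Finite-time blowup near every closed curve of rotation number at least two

## 1. Circles, double circles and limaçons

Take a closed curve in the plane and let it move so that the enclosed area stays fixed while the length goes down. The first guess is that the curve rounds itself off, becomes a circle, and exists for all time, so that blowup in finite time is the exception. Let us say precisely which flows we mean and then test this guess.

Let $\mathbb S^1=\mathbf R/\mathbf Z$ and identify $\mathbf R^2=\mathbf C$. For an immersed closed curve $\gamma$ let $\partial_s=|\gamma_y|^{-1}\partial_y$ be the arclength derivative ($y\in\mathbb S^1$ is the parameter), $\nu=i\gamma_s$ the unit normal, $k$ the signed curvature, $L$ the length, and $\bar k=\frac1L\int k\,ds$. A counterclockwise circle has $k>0$ and inward $\nu$. For an integer $m\ge0$ the $m$-th area-preserving curvature flow is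
$$\partial_t\gamma=V\nu,\qquad V=(-1)^m\partial_s^{2m}(k-\bar k).\tag{1}$$
For $m=0$ this is Gage's area-preserving curve shortening flow; for $m=1$ it is the surface diffusion flow $\partial_t\gamma=-k_{ss}\nu$. We take the following from the problem: a smooth immersed closed curve has a unique smooth solution on a maximal interval $[0,T)$, smooth up to $t=0$, and the rotation number $N=\frac1{2\pi}\int k\,ds$ is preserved. The solution is **immortal** if $T=\infty$, and it **blows up in finite time** if $T<\infty$. Signed area is $A=\frac12\mathrm{Im}\int\bar\gamma\gamma_y\,dy$.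

**Test on circles.** On a circle traversed $N$ times $k$ is constant, so $V=0$ for every $m$: the curve does not move and is immortal. The guess survives for every $N\ge1$.

**Test by length and area.** In Section 3 we shall prove a necessary condition: an immortal solution of rotation number $N\ge1$ satisfies
$$A>0\qquad\text{and}\qquad L(t)^2\ge4\pi NA\quad\text{for all }t. \tag{2}$$
For $N=1$ the inequality in (2) is the isoperimetric inequality and tells us nothing. For $N\ge2$ it has content. For $\gamma=\sum_nc_ne^{2\pi inx}$ the definition of $A$ gives $A=\pi\sum_n n|c_n|^2$, and Cauchy–Schwarz gives $L^2\le\int_0^1|\gamma'|^2dx=4\pi^2\sum_n n^2|c_n|^2$. Two families: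

* $\gamma=e^{-2\pi ix}+b\,e^{2\pi iNx}$ with $\frac1N<b<\frac1{\sqrt N}$, $N\ge2$. In $\gamma'=2\pi i(-e^{-2\pi ix}+Nb\,e^{2\pi iNx})$ the second term dominates since $Nb>1$, so $\gamma$ is immersed with rotation number $N$. Its area is $\pi(-1+Nb^2)<0$. By (2) it blows up.
* $\gamma_\varepsilon=e^{2\pi iNx}+\varepsilon e^{2\pi ix}$ with $0<\varepsilon<N$, $N\ge2$ (for $N=2$ a limaçon). Again $\gamma_\varepsilon$ is immersed with rotation number $N$. Here $A=\pi(N+\varepsilon^2)$ and
$$L^2\le4\pi^2(N^2+\varepsilon^2)<4\pi^2(N^2+N\varepsilon^2)=4\pi NA .$$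
By (2) it blows up.

The second family is striking: for small $\varepsilon$ it is an arbitrarily small perturbation of the $N$-fold circle. So for $N\ge2$ the guess fails next to the very curve that supported it. The following conjecture is from Tatsuya Miura, "Asymptotic circularity of immortal area-preserving curvature flows", arXiv:2410.06183 (2024): *for $m\ge0$ and $N_0\ge2$, generic initial data of rotation number $N_0$ lead to finite-time blowup.* "Generic" means that every smooth immersed closed curve of rotation number $N_0$ has arbitrarily small $C^\infty$ perturbations whose solutions blow up in finite time. The conjecture is true: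

**Theorem A.** Let $m\ge0$, $N\ge2$, let $\gamma_0$ be a smooth immersed closed curve of rotation number $N$, and let $\mathcal V$ be a $C^\infty$-neighborhood of $\gamma_0$. Then $\mathcal V$ contains a smooth immersed closed curve whose solution to (1) has $T<\infty$.

One can strengthen it.

**Theorem B.** Let $m\ge0$, $N\ge2$, and let $\mathcal C_N\subset C^\infty(\mathbb S^1;\mathbf R^2)$ be the open set of immersed curves of rotation number $N$. The set of immortal data is nowhere dense in $\mathcal C_N$. Hence the blowup data contain an open dense subset of $\mathcal C_N$.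

(A set is nowhere dense if its closure has empty interior.) We have just seen Theorem A for $\gamma_0$ the $N$-fold circle, granted (2). The work is in all other curves. Everywhere below $N\ge1$ unless $N\ge2$ is stated.

## 2. The normalized curvature and a semilinear equation

The purpose of this section is to replace the geometric flow by a scalar equation with a fixed linear leading part and a polynomial nonlinearity. We rescale curvature by length, parametrize by constant speed, and rescale time.

**Step 1: evolution formulas.** These are needed for every computation that follows. Since $\nu_s=-k\gamma_s$, we get $\partial_t|\gamma_y|=\langle\gamma_s,\partial_y(V\nu)\rangle=-kV|\gamma_y|$, hence $\partial_t\partial_s=\partial_s\partial_t+kV\partial_s$. Write $\gamma_s=e^{i\theta}$. Then $\partial_t\gamma_s=\partial_s(V\nu)+kV\gamma_s=V_s\nu$, so $\theta_t=V_s$, and $k=\theta_s$ gives $k_t=V_{ss}+k^2V$. Next, $\int V\,ds=0$: for $m\ge1$ because $V$ is an $s$-derivative, for $m=0$ by definition of $\bar k$. So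
$$L_t=-\int kV\,ds=-\int(k-\bar k)V\,ds=-\int|\partial_s^m(k-\bar k)|^2ds,$$
and, integrating by parts, $A_t=\int\mathrm{Im}(\overline{\gamma_t}\gamma_y)\,dy=-\int V\,ds=0$. To summarize,
$$\partial_t|\gamma_y|=-kV|\gamma_y|,\qquad k_t=V_{ss}+k^2V,\qquad L_t=-\int|\partial_s^m(k-\bar k)|^2ds,\qquad A_t=0.\tag{3}$$

**Step 2: the gauge.** We choose a moving constant-speed parameter, fixing its rotation so that no free constant remains in the equation. Let $\sigma(y,t)=c(t)+L^{-1}\int_0^y|\gamma_y|\,dy$, an orientation-preserving diffeomorphism of $\mathbb S^1$ for each $t$. By (3), $\partial_t\sigma_y=-\big(kV-\frac1L\int kV\,ds\big)\sigma_y$. Since $\sigma_t$ is $1$-periodic in $y$, we can write $\sigma_t(y,t)=-\omega(\sigma(y,t),t)$ with $\omega$ a function on $\mathbb S^1$, and then $\omega_x=kV-\frac1L\int kV\,ds$ in the variable $x=\sigma$. If $\omega^0$ is the function obtained for $c\equiv0$, then $\omega(x,t)=\omega^0(x-c,t)-c'$. Choose $c'(t)=\int_0^1\omega^0(x,t)\,dx$, with $c(0)$ arbitrary; then $\int_0^1\omega\,dx=0$ for all $t$. Everything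 is smooth up to $t=0$.

**Step 3: the equation.** Define $\kappa(\sigma(y,t),t)=L(t)k(y,t)$. Since $\bar k=2\pi N/L$, the function $p=\kappa-2\pi N$ has mean zero in $x$. Put
$$v=(-1)^m\partial_x^{2m}p,\qquad w_x=\kappa v-\int_0^1\kappa v\,dx,\qquad\int_0^1w\,dx=0 .$$
From $\partial_s=L^{-1}\partial_x$ and $k-\bar k=p/L$ we read off $V=L^{-2m-1}v$, $kV=L^{-2m-2}\kappa v$ and $\omega=L^{-2m-2}w$. Differentiating $\kappa(\sigma(y,t),t)=Lk$ in $t$, and using $L_t=-L^{-2m-1}\int_0^1\kappa v\,dx$,
$$\kappa_t-\omega\kappa_x=L_tk+L(V_{ss}+k^2V)=L^{-2m-2}\Big(v_{xx}+\kappa^2v-\kappa\int_0^1\kappa v\,dx\Big)=L^{-2m-2}(v_{xx}+\kappa w_x).$$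
So $\kappa_t=L^{-2m-2}\big(v_{xx}+(w\kappa)_x\big)$. With the new time $d\tau=L^{-2m-2}dt$, $\tau(0)=0$,
$$p_\tau=-\mathcal Ap+f(p),\qquad\mathcal A=(-1)^{m+1}\partial_x^{2m+2},\qquad f(p)=\partial_x\big(w(p)(2\pi N+p)\big).\tag{4}$$
The operator $\mathcal A$ has Fourier symbol $(2\pi j)^{2m+2}\ge0$. Since $v$ has mean zero, $\int_0^1\kappa v\,dx=\int_0^1pv\,dx=\int_0^1|\partial_x^mp|^2dx$, hence
$$L_\tau=-L\,E(p),\qquad\frac{d}{dt}L^{2m+2}=-(2m+2)E(p),\qquad E(p)=\int_0^1|\partial_x^mp|^2dx.\tag{5}$$

**Definition.** The function $p(\tau)$ is the **reduction** of the solution $\gamma$. It is smooth in $(x,\tau)$ up to $\tau=0$. *Example:* on the $N$-fold circle of radius $R$ we have $k=1/R$, $L=2\pi NR$, so $p=0$. All $N$-fold circles, of any size, have the single reduction $0$.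

## 3. Closed curves, their area, and what immortality forces

**Spaces.** For $g$ on $\mathbb S^1$ let $g_j=\int_0^1g\,e^{-2\pi ijx}dx$. Let $H^r_0$ be the real mean-zero Sobolev space with norm $\|p\|_r^2=\sum_{j\ne0}(2\pi|j|)^{2r}|p_j|^2$, for any real $r$ (distributions if $r<0$); these norms increase with $r$. Write $L^2_0=H_0^0$. Our two working spaces are
$$Y=H_0^m,\qquad X=H_0^{-m-1}.$$
Then $E(p)=\|p\|_Y^2\ge\|p\|_0^2$, so by (5) the $Y$-norm is exactly the quantity the flow dissipates.

**The closed curves.** Let $P$ be the mean-zero primitive of $p$. It has a zero, so $\|P\|_\infty\le\|p\|_0$; also $\|P\|_0\le\|p\|_0/2\pi$. A curve with $\kappa=2\pi N+p$ has tangent angle $\theta_0+2\pi Nx+P$ in the parameter $x$, so it is closed exactly when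
$$G(p):=\int_0^1e^{2\pi iNx+iP(x)}dx=0.$$
Put $M=\{p\in Y:G(p)=0\}$. Reductions of closed curves lie in $M$; conversely a smooth $p\in M$ together with a length gives a closed immersed curve of rotation number $N$, unique up to rigid motion. The map $G$ is real-analytic on $L^2_0$, with $G'(p)q=i\int_0^1e^{2\pi iNx+iP}Q\,dx$, where $Q$ is the mean-zero primitive of $q$. (A map between Banach spaces is real-analytic if near each point it is the sum of a norm-convergent series of bounded homogeneous polynomials. Here one expands $e^{iP}$, and $p\mapsto P$ is bounded from $L_0^2$ to $C^0$.)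

*Examples for $N=2$.* If $P=b\sin6\pi x$, shifting $x$ by $\frac13$ multiplies the integrand by $e^{4\pi i/3}\ne1$, so $G(p)=0$: the function $p=6\pi b\cos6\pi x$ is in $M$ for every $b$. If $P=b\sin2\pi x$, expanding to second order gives $G(p)=\frac{b^2}8+O(|b|^3)$: the linear term vanishes, but $p$ is not in $M$ for small $b\ne0$. So $\cos2\pi x$ is tangent to $M$ at $0$ without lying along $M$.

**Tangent spaces.** We need $M$ to have two clean constraints. *For every $p\in Y$ the real-linear map $G'(p):C^\infty\cap Y\to\mathbf C$ is onto.* Otherwise, with $\Theta=2\pi Nx+P$, for some $\alpha\in\mathbf R$ the function $\mathrm{Re}(e^{i\alpha}e^{i\Theta})=\cos(\Theta+\alpha)$ would be orthogonal to all smooth mean-zero $Q$, hence constant. But $\Theta$ is continuous and increases by $2\pi N\neq 0$ over a period, so the cosine takes both values $\pm1$. Consequently, for $p\in M$, the closed space $T_pM:=\ker G'(p)\subset Y$ has real codimension exactly $2$. Moreover $C^\infty\cap T_pM$ is dense in $T_pM$: approximate an element by smooth elements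 of $Y$ and correct by combinations of fixed smooth $q_1,q_2$ with $G'(p)q_1=1$, $G'(p)q_2=i$; the corrections tend to $0$.

**Area as a function of $p$.** Let $g_n$ be the Fourier coefficients of $e^{2\pi iNx+iP}$. Then $\sum|g_n|^2=1$, and $g_0=G(p)=0$ on $M$. Put $a(p)=\sum_{n\ne0}\frac{|g_n|^2}{4\pi n}$. This is continuous on $L^2_0$, since $P\mapsto e^{iP}$ is Lipschitz in $L^2$, and $|a|\le\frac1{4\pi}$. For a closed curve $\gamma'=Le^{i\theta_0}\sum_{n\ne0} g_ne^{2\pi inx}$; integrating, and using Parseval in $A=\frac12\mathrm{Im}\int_0^1\bar\gamma\gamma'dx$, we get $a(p)=A/L^2$. On $M$,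
$$|4\pi Na(p)-1|=\Big|\sum_{n\ne0}|g_n|^2\Big(\frac Nn-1\Big)\Big|\le(N+1)\sum_{n\ne N}|g_n|^2\le(N+1)\|e^{iP}-1\|_0^2\le\frac{N+1}{4\pi^2}\|p\|_0^2.\tag{6}$$
The first inequality uses $|\frac Nn-1|\le N+1$ (the worst case is $n=-1$). The second holds because the coefficients $g_n$, $n\ne N$, are also coefficients of $e^{2\pi iNx}(e^{iP}-1)$.

**Proposition 1.** If $T=\infty$, then $\tau$ ranges over $[0,\infty)$, $A>0$, and $L\downarrow L_\infty=\sqrt{4\pi NA}$. With $J(p):=-\frac12\log(4\pi Na(p))=\log(L/L_\infty)$,
$$J(p(\tau))=\int_\tau^\infty E(p(\tau'))\,d\tau'\longrightarrow0\qquad(\tau\to\infty).\tag{7}$$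

*Proof.* Let $L_0=L(0)$. By (5), $L\le L_0$, so $\tau\ge L_0^{-2m-2}t\to\infty$. Also by (5), $\int_0^\infty E\,dt\le L_0^{2m+2}/(2m+2)$, so $E(p)\to0$ along some $t_j\to\infty$. As $\|p\|_0^2\le E(p)$, (6) gives $4\pi NA/L(t_j)^2\to1$. Hence $A>0$ and $L(t_j)^2\to4\pi NA$; since $L$ is monotone, $L\to\sqrt{4\pi NA}$. Now integrate $(\log L)_\tau=-E$ from $\tau$ to $\infty$. $\square$

In particular (2) holds, and the two computations of Section 1 are complete: the curves $e^{2\pi iNx}+\varepsilon e^{2\pi ix}$ with $N\ge2$, $0<\varepsilon<N$, blow up for every $m$. (We use $J(p)$ only where $a(p)>0$.)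

## 4. Growth rates at the $N$-fold circle, and why a late push is not enough

Let us linearize (4) at $p=0$. The linear part of $w_x$ is $2\pi Nv$, because $v$ has mean zero. So $f'(0)q=2\pi N\cdot2\pi N\,v(q)=(2\pi N)^2(-1)^m\partial_x^{2m}q$, and the $j$-th Fourier mode grows at rate
$$\beta_j=-(2\pi j)^{2m+2}+(2\pi N)^2(2\pi j)^{2m}=(2\pi j)^{2m+2}\,\frac{N^2-j^2}{j^2}.\tag{8}$$
Modes with $0<|j|<N$ grow, modes with $|j|>N$ decay, and $j=\pm N$ is neutral. For $m=0$, $N=2$: $\beta_1=12\pi^2$, $\beta_2=0$, $\beta_3=-20\pi^2$. For $N=1$ nothing grows. The neutral modes are excluded by closedness to first order: $G'(0)q=i\int_0^1e^{2\pi iNx}Q\,dx=iQ_{-N}$, so $T_0M=\{q\in Y:q_{\pm N}=0\}$.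

This suggests a plan. Suppose $\gamma_0$ is immortal. By (7) its reduction is eventually close to $0$ in an averaged sense. Wait until then, and push along a growing mode such as $\cos2\pi x$. The pushed solution should leave, so it should not be immortal. The plan stops at two definite points.

*First*, the push is made at a late time $\tau_2$, while we may only perturb near time $0$. The push would have to be carried backward. Already for the linear part this is impossible for general vectors: $e^{-h\mathcal A}$ multiplies the $j$-th coefficient by $e^{-h(2\pi j)^{2m+2}}$, so the element of $Y$ with coefficients $|j|^{-m-1}$, $j\neq 0$, is not in its range. Around a moving solution $p(\tau)$ the linearized equation has variable coefficients that mix the modes, and nothing tells us that a particular tangent vector is reachable from time $\tau_0<\tau_2$.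

*Second*, the test (2) cannot see a small push. By (7), $J(p(\tau_2))>0$ unless $p=0$ from $\tau_2$ on. If it is positive, every sufficiently small perturbation at time $\tau_2$ still has $J>0$, so (2) is not violated there. Only at $p=0$ did the test suffice.

Both points are met by weakening what we ask. For the second, we compare the *difference* $q$ of two immortal solutions, rather than each one with the circle: Section 6 shows that $\Lambda(q)=\sum_{|j|>N}|q_j|^2-\sum_{0<|j|<N}|q_j|^2$ can never be negative once both solutions are trapped near $0$. The condition $\Lambda<0$ is open. So for the first point we need not reach a given vector exactly; it is enough that the linearized flow from $\tau_0$ to $\tau_2$ has *dense* range. Section 7 gets this from analyticity in time. Here is the argument in the constant-coefficient toy case. Suppose a bounded functional $\ell$ vanishes on $e^{-h\mathcal A}Y$. For $y\in Y$ the function $r\mapsto\ell(e^{-r\mathcal A}y)$ is real-analytic on $r>0$, and it vanishes for $r\ge h$ since then $e^{-r\mathcal A}y=e^{-h\mathcal A}e^{-(r-h)\mathcal A}y$.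 So it vanishes for all $r>0$, and $r\downarrow0$ gives $\ell(y)=0$. Hence $\ell=0$, and the range is dense by Hahn–Banach.

## 5. An analytic semiflow on $H^m$

We now build the solution theory of (4) in $Y$, with enough regularity to run this argument along a moving solution.

**Lemma 2.** The map $f:Y\to X$ is a continuous polynomial of degree $\le3$, $f(0)=0$, $f'(0)q=(2\pi N)^2(-1)^m\partial_x^{2m}q$, and for $\|p\|_Y,\|\tilde p\|_Y\le1$
$$\|f(\tilde p)-f(p)-f'(0)(\tilde p-p)\|_X\le C(\|p\|_Y+\|\tilde p\|_Y)\|\tilde p-p\|_Y .$$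

*Proof.* Split $w=w_1+w_2$, mean-zero, with $(w_1)_x=2\pi Nv$ and $(w_2)_x=pv-\int_0^1pv\,dx$. Then $f=f_1+f_2+f_3$ with $f_1=2\pi N\partial_xw_1$, $f_2=\partial_x(w_1p)+2\pi N\partial_xw_2$, $f_3=\partial_x(w_2p)$, homogeneous of degrees $1,2,3$. We check that these come from bounded multilinear maps by following the spaces.

If $m=0$: $v=p\in L^2$, $\kappa v\in L^1$, so $w\in C^0$, $w\kappa\in L^2$ and $f\in H^{-1}_0$. If $m\ge1$: $H^m$ is an algebra, so multiplication by $H^m$ maps $H^{-m}$ to itself by duality, $\langle\varphi u,\psi\rangle=\langle u,\varphi\psi\rangle$. Now $v\in H^{-m}$, so $\kappa v\in H^{-m}$, $w\in H^{1-m}\subset H^{-m}$, $w\kappa\in H^{-m}$ and $f\in H_0^{-m-1}$. Each step is bounded and multilinear.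

The value of $f'(0)=f_1$ was computed in Section 4. The estimate concerns $f_2+f_3$ only: for a bounded $d$-linear map $B$, the difference $B(\tilde p,\dots,\tilde p)-B(p,\dots,p)$ telescopes and is bounded by $C(\|p\|_Y+\|\tilde p\|_Y)^{d-1}\|\tilde p-p\|_Y$, and the norms are at most $1$. $\square$

**Mild solutions.** Let $\alpha=\frac{2m+1}{2m+2}<1$. For $\mathrm{Re}\,\lambda>0$ we have $\|e^{-\lambda\mathcal A}\|_{Y\to Y}\le1$. From $X$ to $Y$ one gains $2m+1$ derivatives: with $\mu=(2\pi|j|)^{2m+2}$ the multiplier has size $\mu^\alpha e^{-\mu\mathrm{Re}\lambda}$, so $\|e^{-\lambda\mathcal A}\|_{X\to Y}\le C(\mathrm{Re}\,\lambda)^{-\alpha}$, which is integrable near $0$. A **mild solution** on $[0,\tau_*]$ is $u\in C([0,\tau_*];Y)$ with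
$$u(\tau)=e^{-\tau\mathcal A}p_0+\int_0^\tau e^{-(\tau-s)\mathcal A}f(u(s))\,ds.\tag{9}$$
*Example:* if $f$ is replaced by $0$, the mild solution is $e^{-\tau\mathcal A}p_0$ for any $p_0\in Y$, smooth or not.

*Existence.* Let $\|p_0\|_Y\le R$. Since $f$ is bounded and Lipschitz on bounded sets and $\int_0^{\tau_*}Cr^{-\alpha}dr=C\tau_*^{1-\alpha}/(1-\alpha)$, for $\tau_*\le\tau_*(R)$ small the right side of (9) maps $\{u\in C([0,\tau_*];Y):\sup\|u\|_Y\le R+1\}$ into itself and is a contraction there. Continuity in $\tau$ of the integral follows by dominated convergence.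

*Uniqueness.* If two solutions agree at some time, their difference $d$ on the following interval of length $h$ satisfies $\sup\|d\|_Y\le C'h^{1-\alpha}\sup\|d\|_Y$. So $d=0$ there for small $h$; proceed stepwise.

Hence there is a unique maximal mild solution, written $S^\tau p_0$, $0\le\tau<\tau_{\max}(p_0)$. The existence time is bounded below on bounded sets, so *a mild solution that stays bounded in $Y$ is global*. By uniqueness $S^{a+b}=S^aS^b$. If $p$ is a smooth solution of (4), integrating $\frac d{ds}\big(e^{-(\tau-s)\mathcal A}p(s)\big)=e^{-(\tau-s)\mathcal A}f(p(s))$ over $[0,\tau]$ shows $p(\tau)=S^\tau p(0)$. This applies to all reductions.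

**Lemma 3.** The set $\mathcal D=\{(\lambda,p_0):\lambda>0,\ \tau_{\max}(p_0)>\lambda\}$ is open in $(0,\infty)\times Y$. The path $\sigma\mapsto S^{\lambda\sigma}p_0$ in $Z:=C([0,1];Y)$, and in particular $S^\lambda p_0\in Y$, depend real-analytically on $(\lambda,p_0)\in\mathcal D$. Moreover $z(r)=DS^r(p_0)y$ satisfies
$$z(r)=e^{-r\mathcal A}y+\int_0^re^{-(r-r')\mathcal A}f'(S^{r'}p_0)z(r')\,dr'.\tag{10}$$

*Proof.* The plan is to rescale time to $[0,1]$, so that $\lambda$ becomes a parameter, and to use the analytic implicit function theorem. Let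
$$F(\lambda,p_0,u)=u-e^{-\lambda\,\cdot\,\mathcal A}p_0-K_\lambda f(u),\qquad K_\lambda g(\sigma)=\lambda\int_0^\sigma e^{-\lambda r\mathcal A}g(\sigma-r)\,dr .$$
Substituting in (9), $F(\lambda,p_0,u)=0$ with $u\in Z$ if and only if $(\lambda,p_0)\in\mathcal D$ and $u(\sigma)=S^{\lambda\sigma}p_0$. (A solution on the closed interval $[0,\lambda]$ extends beyond $\lambda$, so $\tau_{\max}>\lambda$.)

**Step 1: $F$ is analytic.** The point is the dependence on $\lambda$. Complexify the spaces and let $\mathrm{Re}\,\lambda>0$. Fix $y\in Y$ and $g\in C([0,1];X)$. The map $(\lambda,\sigma)\mapsto e^{-\lambda\sigma\mathcal A}y$ is continuous from $\{\mathrm{Re}\,\lambda>0\}\times[0,1]$ to $Y$, by dominated convergence in the Fourier series. So is $(\lambda,\sigma)\mapsto K_\lambda g(\sigma)$: extend the integrand by $0$ for $r>\sigma$; as $(\lambda_n,\sigma_n)\to(\lambda,\sigma)$ it converges for each $r\ne\sigma$, $r>0$, with majorant $C(r\,\mathrm{Re}\,\lambda)^{-\alpha}$ locally uniformly in $\lambda$. For each fixed $\sigma$ both maps are holomorphic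 in $\lambda$. Viewed as $Z$-valued functions of $\lambda$ they are therefore continuous and satisfy Cauchy's integral formula at each $\sigma$, hence in $Z$; so they are holomorphic. A strongly holomorphic family of bounded operators is norm-holomorphic (a textbook consequence of uniform boundedness). So $\lambda\mapsto e^{-\lambda\cdot\mathcal A}\in\mathcal L(Y,Z)$ and $\lambda\mapsto K_\lambda\in\mathcal L(C([0,1];X),Z)$ are analytic. Since $f:Z\to C([0,1];X)$ is a continuous polynomial, $F$ is real-analytic on $(0,\infty)\times Y\times Z$.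

**Step 2: $D_uF$ is invertible.** We have $D_uF=I-K_\lambda f'(u)$, and $K_\lambda f'(u)$ is a Volterra operator: its value at $\sigma$ is an integral over $s\in[0,\sigma]$ with kernel of norm $\le C(\sigma-s)^{-\alpha}$. Iterating the kernel (Beta integrals), its $n$-th power has norm $\le(C\Gamma(1-\alpha))^n/\Gamma(n(1-\alpha)+1)$. The $n$-th root tends to $0$, so the spectral radius is $0$ and $D_uF$ is invertible.

**Step 3: conclusion.** At a point of $\mathcal D$ with its path $u$, the analytic implicit function theorem gives an analytic family of solutions of $F=0$ on a neighborhood. By the equivalence above, the neighborhood lies in $\mathcal D$ and the solutions are the paths $S^{\lambda\sigma}p_0$. Differentiating $F(\lambda,p_0,u(\lambda,p_0))=0$ in $p_0$ in direction $y$, evaluating at $\sigma$ and setting $r=\lambda\sigma$ gives (10). $\square$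

The next lemma turns the averaged smallness of Proposition 1 into smallness for all later times.

**Lemma 4 (trapping).** For every $\epsilon>0$ there is $\delta>0$ with:
(i) if $\|p_0\|_Y\le\delta$, then $S^\tau p_0$ exists and $\|S^\tau p_0\|_Y<\epsilon$ for $\tau\in[0,1]$;
(ii) if $p(\tau)$ is the reduction of an immortal solution and $J(p(\tau_1))<\delta^2$, then $\|p(\tau)\|_Y<\epsilon$ for all $\tau\ge\tau_1+1$.

*Proof.* (i) This is continuity of the path in Lemma 3 at $(\lambda,p_0)=(1,0)$, where $S^\tau0=0$. (ii) Let $\tau\ge\tau_1+1$. By (7), $\int_{\tau-1}^\tau\|p\|_Y^2\,d\tau'\le J(p(\tau-1))\le J(p(\tau_1))<\delta^2$. So $\|p(\tau')\|_Y<\delta$ for some $\tau'\in[\tau-1,\tau]$, and (i) applies to $p(\tau)=S^{\tau-\tau'}p(\tau')$. $\square$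

## 6. A cone that the difference of two trapped solutions cannot enter

**Definition.** For $q\in L^2_0$ let $\Lambda(q)=\sum_{|j|>N}|q_j|^2-\sum_{0<|j|<N}|q_j|^2$, a continuous quadratic form with $|\Lambda(q)|\le\|q\|_0^2$. *Example:* for $N=2$, $\Lambda(\cos2\pi x)=-\frac12$, $\Lambda(\cos4\pi x)=0$, $\Lambda(\cos6\pi x)=\frac12$. For $N=1$ we have $\Lambda\ge0$.

**Lemma 5.** There are $\epsilon_0\in(0,1]$ and $c_0>0$ depending only on $m,N$ such that: if $p,\tilde p$ are smooth solutions of (4) for $\tau\ge\tau_2$, lying in $M$, with $\|p\|_Y,\|\tilde p\|_Y\le\epsilon_0$ for all $\tau\ge\tau_2$, then $q=\tilde p-p$ satisfies $\frac d{d\tau}\Lambda(q)\le-c_0|\Lambda(q)|$ for $\tau\ge\tau_2$, and consequently $\Lambda(q(\tau_2))\ge0$.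

*Proof.* Let $\epsilon\le1$ bound both $Y$-norms.

**Step 1: differentiate $\Lambda$.** We want a negative quadratic form plus a small error. Subtracting the equations (4) gives $q_j'=\beta_jq_j+R_j$ with $\beta_j$ from (8) and $R=f(\tilde p)-f(p)-f'(0)q$, so by Lemma 2
$$\|R\|_{-m-1}\le2C\epsilon\|q\|_Y\le2C\epsilon\|q\|_{m+1}.$$
Let $c_0=\min_{j\ne0,\pm N}|N^2-j^2|/j^2>0$ (attained at $|j|=N+1$, or at $|j|=N-1$ if that is nonzero and smaller). Then $|\beta_j|\ge c_0(2\pi|j|)^{2m+2}$ for $j\ne0,\pm N$, with $\beta_j<0$ for $|j|>N$ and $\beta_j>0$ for $0<|j|<N$: the signs in $\Lambda$ are opposite to those of $\beta_j$. Since $q$ is smooth in $(x,\tau)$ and $\Lambda(q)=\langle q,Dq\rangle_{L^2}$ with $D$ a bounded self-adjoint Fourier multiplier, we may differentiate termwise. Writing $q^\perp$ for $q$ without the modes $\pm N$,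
$$\Lambda'\le-2\sum_{j\ne0,\pm N}|\beta_j||q_j|^2+2\sum_{j\ne0}|R_j||q_j|\le-2c_0\|q^\perp\|_{m+1}^2+4C\epsilon\|q\|_{m+1}^2.$$

**Step 2: control the neutral modes.** The good term misses $j=\pm N$, while the error contains them; closedness fills the gap. For real $a,b$,
$$|e^{ia}-e^{ib}-i(a-b)|=\Big|\int_b^a(e^{is}-1)\,ds\Big|\le(|a|+|b|)|a-b|.$$
Let $Q=\tilde P-P$. Subtracting $G(\tilde p)=G(p)=0$ and using this with $a=\tilde P$, $b=P$,
$$\Big|\frac{q_{-N}}{2\pi N}\Big|=|Q_{-N}|=\Big|\int_0^1e^{2\pi iNx}Q\,dx\Big|\le(\|P\|_\infty+\|\tilde P\|_\infty)\|Q\|_0\le2\epsilon\,\frac{\|q\|_0}{2\pi},$$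
so $|q_{\pm N}|\le2N\epsilon\|q\|_0$. Hence $\|q^\perp\|_{m+1}^2\ge(1-C'\epsilon^2)\|q\|_{m+1}^2$ with $C'=8N^2(2\pi N)^{2m+2}$.

**Step 3: conclude.** Choose $\epsilon_0$ with $-2c_0(1-C'\epsilon_0^2)+4C\epsilon_0\le-c_0$. Then
$$\Lambda'\le-c_0\|q\|_{m+1}^2\le-c_0|\Lambda|.$$
If $\Lambda(q(\tau_2))<0$, then $\Lambda$ is nonincreasing, stays negative and satisfies $\Lambda'\le c_0\Lambda$, so $\Lambda(q(\tau))\le\Lambda(q(\tau_2))e^{c_0(\tau-\tau_2)}\to-\infty$. This contradicts $|\Lambda(q)|\le\|q\|_Y^2\le4\epsilon_0^2$. $\square$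

Now we must know that $M$ has tangent vectors in the forbidden cone. This is where $N\ge2$ enters.

**Lemma 6.** Let $N\ge2$. After shrinking $\epsilon_0$: for every $p\in M$ with $\|p\|_Y\le\epsilon_0$ there is $e\in T_pM$ with $\Lambda(e)<0$.

*Proof.* The aim is to correct $\cos2\pi x$ by modes that $\Lambda$ does not see. Let $F_N=\mathrm{span}\{\cos2\pi Nx,\sin2\pi Nx\}$. The mean-zero primitives of the two basis functions are $\frac{\sin2\pi Nx}{2\pi N}$ and $-\frac{\cos2\pi Nx}{2\pi N}$, so $G'(0)$ takes on them the values $i\cdot\frac{i}{2}\cdot\frac1{2\pi N}=-\frac1{4\pi N}$ and $-\frac i{4\pi N}$. Thus $G'(0)|_{F_N}:F_N\to\mathbf C$ is invertible, and by continuity so is $G'(p)|_{F_N}$ for small $\|p\|_Y$. Hence there is $c\in F_N$ with $e=\cos2\pi x+c\in T_pM$. Because $1<N$ and $\Lambda$ ignores the modes $\pm N$, $\Lambda(e)=-\frac12$. $\square$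

From now on, for $N\ge2$, $\epsilon_0$ is this smaller constant; Lemma 5 remains true for it.

## 7. Dense range of the linearized flow from analyticity in time

**Lemma 7.** Let $p(s)=S^sp(0)$ exist on $[0,\tau_2]$ and let $0<\tau_0<\tau_2$. Then $\mathsf U:=DS^{\tau_2-\tau_0}(p(\tau_0)):Y\to Y$ has dense range. If moreover $p(\tau_0),p(\tau_2)\in M$ and $\mathsf U(T_{p(\tau_0)}M)\subset T_{p(\tau_2)}M$, then $\mathsf U(T_{p(\tau_0)}M)$ is dense in $T_{p(\tau_2)}M$.

*Proof.* **Step 1: a functional that kills the range vanishes for all starting times.** Let $\ell\in Y^*$ vanish on $\mathsf U(Y)$. Fix $y\in Y$ and let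
$$g(s)=\ell\big(DS^{\tau_2-s}(p(s))y\big),\qquad0<s<\tau_2:$$
start the perturbation $y$ at time $s$ and observe at $\tau_2$. By Lemma 3, $s\mapsto p(s)=S^sp(0)\in Y$ is analytic for $s>0$, and $(\lambda,p)\mapsto DS^\lambda(p)y$ is analytic on $\mathcal D$. So $g$ is real-analytic on $(0,\tau_2)$. For $0<s<\tau_0$ we have $S^{\tau_2-s}=S^{\tau_2-\tau_0}\circ S^{\tau_0-s}$ near $p(s)$, so $DS^{\tau_2-s}(p(s))y=\mathsf U\,DS^{\tau_0-s}(p(s))y$ and $g(s)=0$. Since $\tau_0>0$, $g$ vanishes on a nonempty interval, hence $g\equiv0$ on $(0,\tau_2)$.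

**Step 2: let the starting time tend to $\tau_2$.** We show $DS^{\tau_2-s}(p(s))y\to y$. Let $h=\tau_2-s\downarrow0$ and let $z$ solve (10) with $p_0=p(s)$. The operators $f'(p(\cdot)):Y\to X$ are bounded by a constant on $[0,\tau_2]$. So (10) gives
$$\sup_{[0,h]}\|z\|_Y\le\|y\|_Y+C''h^{1-\alpha}\sup_{[0,h]}\|z\|_Y,$$
hence $\sup_{[0,h]}\|z\|_Y\le2\|y\|_Y$ for small $h$, and then $\|z(h)-e^{-h\mathcal A}y\|_Y\le2C''h^{1-\alpha}\|y\|_Y\to0$. Since $e^{-h\mathcal A}y\to y$, the claim follows, and with $g\equiv0$ we get $\ell(y)=0$. As $y$ was arbitrary, $\ell=0$, and the range is dense by Hahn–Banach.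

**Step 3: pass to the tangent spaces.** We count codimensions. Write $Y=T_{p(\tau_0)}M\oplus F$ with $\dim F=2$. The space $\overline{\mathsf U(T_{p(\tau_0)}M)}+\mathsf U(F)$ is closed (closed plus finite-dimensional) and contains the dense set $\mathsf U(Y)$, so it equals $Y$. Thus $\overline{\mathsf U(T_{p(\tau_0)}M)}$ has codimension $\le2$. It lies in the closed space $T_{p(\tau_2)}M$ of codimension exactly $2$, so the two coincide. $\square$

The hypothesis $\tau_0>0$ was used in Step 1. This is why, in the next section, we perturb not $\gamma_0$ itself but the solution at a very small positive time.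

## 8. Proof of Theorem A

Let $N\ge2$. Shrink $\mathcal V$ to an open neighborhood of $\gamma_0$ all of whose elements are immersed with rotation number $N$, and *suppose for contradiction that every curve in $\mathcal V$ is immortal.* Let $\gamma$ be the solution from $\gamma_0$ and $p(\tau)$ its reduction.

**Step 1: choose the times.** We need a time close to $0$ at which to perturb, and a time after which everything is trapped. Since $\gamma$ is smooth up to $t=0$, there is $t_*>0$ with $\gamma(\cdot,t_*)\in\mathcal V$; let $\tau_0>0$ be the corresponding $\tau$-time. Let $\delta$ be given by Lemma 4 for $\epsilon=\epsilon_0$. By Proposition 1 choose $\tau_1>\tau_0$ with $J(p(\tau_1))<\delta^2$, and set $\tau_2=\tau_1+1$. By Lemma 4(ii), $\|p(\tau)\|_Y<\epsilon_0$ for $\tau\ge\tau_2$.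

**Step 2: turn tangent vectors into curves in $\mathcal V$.** Let $q\in C^\infty\cap T_{p(\tau_0)}M$, and let $q_1,q_2$ be smooth with $G'(p(\tau_0))q_1=1$, $G'(p(\tau_0))q_2=i$. Apply the implicit function theorem to $(\eta,a_1,a_2)\mapsto G(p(\tau_0)+\eta q+a_1q_1+a_2q_2)$. Since $G'(p(\tau_0))q=0$, it gives $a_i(\eta)=o(\eta)$ with
$$p^\eta:=p(\tau_0)+\eta q+a_1(\eta)q_1+a_2(\eta)q_2\in M\quad\text{for small }\eta.$$
Write $\gamma(y,t_*)=\Gamma(\sigma(y,t_*))$ with
$$\Gamma(x)=\Gamma(0)+L(t_*)e^{i\theta_0}\int_0^xe^{i(2\pi Nx'+P(x'))}dx',$$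
$P$ the mean-zero primitive of $p(\tau_0)$. Let $\Gamma^\eta$ be the same expression with $P$ replaced by the mean-zero primitive $P^\eta$ of $p^\eta$, and let $\gamma^\eta(y)=\Gamma^\eta(\sigma(y,t_*))$. This is a smooth closed immersed curve because $G(p^\eta)=0$, and $\gamma^\eta\to\gamma(\cdot,t_*)$ in $C^\infty$ as $\eta\to0$. So $\gamma^\eta\in\mathcal V$ for small $\eta$, and by our supposition $\gamma^\eta$ is immortal.

Since $|\partial_y\gamma^\eta|=L(t_*)\partial_y\sigma(\cdot,t_*)$, the gauge of Section 2 for the solution from $\gamma^\eta$, with initial constant $\sigma(0,t_*)$, has initial map $\sigma(\cdot,t_*)$; so its initial reduction is exactly $p^\eta$. As (4) is autonomous, the reduction of the solution from $\gamma^\eta$, started at $\tau$-time $\tau_0$, is $\tilde p(\tau)=S^{\tau-\tau_0}p^\eta$, $\tau\ge\tau_0$. It is smooth and lies in $M$, since the evolving curves are closed.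

**Step 3: the linearized flow respects the constraint.** This is needed for the second part of Lemma 7. Let $\mathsf U=DS^{\tau_2-\tau_0}(p(\tau_0))$. Differentiating $G(S^{\tau_2-\tau_0}p^\eta)=0$ at $\eta=0$ gives $G'(p(\tau_2))\mathsf Uq=0$, that is, $\mathsf Uq\in T_{p(\tau_2)}M$. This holds for all smooth $q\in T_{p(\tau_0)}M$, which are dense, and $T_{p(\tau_2)}M$ is closed; so $\mathsf U(T_{p(\tau_0)}M)\subset T_{p(\tau_2)}M$. By Lemma 7, $\mathsf U(T_{p(\tau_0)}M)$ is dense in $T_{p(\tau_2)}M$.

**Step 4: enter the forbidden cone.** Since $\|p(\tau_2)\|_Y\le\epsilon_0$, Lemma 6 gives $e\in T_{p(\tau_2)}M$ with $\Lambda(e)<0$. By Step 3, the density of smooth vectors in $T_{p(\tau_0)}M$, and the continuity of $\Lambda$ on $Y$, there is $q\in C^\infty\cap T_{p(\tau_0)}M$ with $\Lambda(\mathsf Uq)<0$. For the corresponding $\tilde p$,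
$$\tilde p(\tau_2)-p(\tau_2)=\eta\,\mathsf Uq+o(\eta)\ \text{ in }Y,\qquad\Lambda\big(\tilde p(\tau_2)-p(\tau_2)\big)=\eta^2\big(\Lambda(\mathsf Uq)+o(1)\big)<0$$
for small $\eta\ne0$.

**Step 5: contradiction.** We check that $\tilde p$ is trapped from the same time $\tau_2$ on. As $\eta\to0$, $\tilde p(\tau_1)\to p(\tau_1)$ in $Y$, and $a$ is continuous, so $J(\tilde p(\tau_1))<\delta^2$ for small $\eta$. As $\gamma^\eta$ is immortal, Lemma 4(ii) gives $\|\tilde p(\tau)\|_Y<\epsilon_0$ for all $\tau\ge\tau_2$. So $p$ and $\tilde p$ satisfy the hypotheses of Lemma 5, whence $\Lambda(\tilde p(\tau_2)-p(\tau_2))\ge0$. This contradicts Step 4. Hence $\mathcal V$ contains a curve with $T<\infty$. $\blacksquare$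

## 9. Immortal data are locally closed: proof of Theorem B

By Theorem A the immortal data have empty interior. To get "nowhere dense" it suffices that they be closed in some open set containing them. For this we describe immortality near an immortal curve by a closed condition on the semiflow, and we must know that the semiflow sees every blowup.

**Lemma 8 (continuation).** If $T<\infty$ and $L$ is bounded below by a positive constant on $[0,T)$, then $\tau$ is bounded on $[0,T)$ and the reduction $p$ is unbounded in $Y$.

*Proof.* Since $\tau=\int L^{-2m-2}dt$, it is bounded. Suppose $p$ is bounded in $Y$.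

**Step 1: bootstrap to all Sobolev norms.** Claim: $f$ maps bounded sets of $H_0^r$ to bounded sets of $H_0^{r-2m-1}$, for $r\ge m$ if $m\ge1$, and for $r=0$ or $r>\frac12$ if $m=0$. Recall that $H^r$ with $r>\frac12$ multiplies $H^\varsigma$ for $|\varsigma|\le r$. If $m\ge1$: $\kappa v\in H^{r-2m}$ (here $|r-2m|\le r$ because $r\ge m$), $w\in H^{r-2m+1}$, and $w\kappa\in H^{r-2m+1}$, so $f\in H^{r-2m}_0\subset H_0^{r-2m-1}$. If $m=0$, $r>\frac12$: $\kappa v\in H^r$, $w\in H^{r+1}$, $w\kappa\in H^r$, $f\in H_0^{r-1}$. The case $m=r=0$ is Lemma 2.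

Further, $\|e^{-s\mathcal A}\|_{H_0^{r-2m-1}\to H_0^{r+3/4}}\le Cs^{-(2m+7/4)/(2m+2)}$, which is integrable near $0$, and $p(0)$ is smooth. Since $\tau$ is bounded, (9) shows that boundedness of $p$ in $H^r_0$ implies boundedness in $H_0^{r+3/4}$. Starting from $r=m$, $p$ is bounded in every $H^r_0$.

**Step 2: back to the curve.** We extend $\gamma$ past $T$. As $L$ is bounded above and below, all $\partial_s^jk=L^{-1-j}\partial_x^j\kappa$ are bounded on $[0,T)$. Then $\partial_t\log|\gamma_y|=-kV$ bounds $|\gamma_y|^{\pm1}$. Inductively, $\partial_t\partial_y^j\log|\gamma_y|=-\partial_y^j(kV)$ bounds all $y$-derivatives of $|\gamma_y|$, because $\partial_y^j(kV)$ involves only $\partial_s^i(kV)$, $i\le j$, and $\partial_y^i|\gamma_y|$, $i\le j-1$. From $\gamma_t=V\nu$, $\gamma_y=|\gamma_y|e^{i\theta}$ and $\theta_s=k$ we obtain bounds for $\gamma$ and its $y$-derivatives. Time derivatives are bounded by (1), (3), $\bar k=2\pi N/L$ and $\partial_t\partial_s=\partial_s\partial_t+kV\partial_s$, which express them through quantities already bounded.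 So $\gamma$ extends smoothly to $t=T$ with $\gamma(\cdot,T)$ immersed. Short-time existence from $\gamma(\cdot,T)$ gives a continuation; it is smooth across $T$ because the equation determines all one-sided time derivatives at $T$. This contradicts the maximality of $T$. $\square$

Let $\mathcal I_N\subset\mathcal C_N$ be the set of immortal data.

**Lemma 9.** Every $\gamma_0\in\mathcal I_N$ has an open neighborhood $\mathcal V\subset\mathcal C_N$ such that $\mathcal I_N\cap\mathcal V$ is closed in $\mathcal V$.

*Proof.* **Step 1: the neighborhood.** Fix $\epsilon>0$ with $\frac{N+1}{4\pi^2}\epsilon^2\le\frac12$ and take $\delta$ from Lemma 4. Choose $\tau_1>0$ with $J(p(\tau_1))<\delta^2$ for the reduction $p$ of the solution from $\gamma_0$, and set $\tau_2=\tau_1+1$. The initial reduction $\tilde p_0$ (taken with $c(0)=0$) depends continuously on $\tilde\gamma_0\in\mathcal C_N$ as a map into $Y$. So by Lemma 3 there is an open neighborhood $\mathcal V$ of $\gamma_0$ on which $S^\tau\tilde p_0$ exists on $[0,\tau_2]$, $a(S^{\tau_1}\tilde p_0)>0$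 and $J(S^{\tau_1}\tilde p_0)<\delta^2$.

**Step 2: immortality as a condition on the semiflow.** We show
$$\mathcal I_N\cap\mathcal V=\{\tilde\gamma_0\in\mathcal V:\ S^\tau\tilde p_0\text{ exists for all }\tau\ge0\text{ and }\|S^\tau\tilde p_0\|_Y\le\epsilon\ \text{ for all }\tau\ge\tau_2\}.\tag{11}$$
The inclusion "$\subset$" is Lemma 4(ii). For "$\supset$", suppose $\tilde\gamma_0$ is in the right-hand set but $T<\infty$. Let $\tau_T\in(0,\infty]$ be the limit of $\tau$ as $t\to T$. We first bound $L$ below on $[0,T)$. If $\tau_T>\tau_2$, then at some time $\|p\|_0\le\|p\|_Y\le\epsilon$ for the reduction $p$ of this solution, so (6) gives $A/L^2=a\ge\frac1{8\pi N}$, hence $A>0$. Since always $A/L^2=a\le\frac1{4\pi}$, we get $L^2\ge4\pi A>0$ on $[0,T)$. If $\tau_T\le\tau_2$, then $E=\|S^\tau\tilde p_0\|_Y^2$ is bounded on $[0,\tau_T)$, and by (5) $L=L_0\exp(-\int_0^\tau E)$, with $L_0$ the initial length, is bounded below. In both cases Lemma 8 says that $\tau_T<\infty$ and that the reduction is unbounded in $Y$ on $[0,\tau_T)$. But the reduction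 equals $S^\tau\tilde p_0$, which is continuous on $[0,\tau_T]$: a contradiction.

**Step 3: the right side of (11) is closed in $\mathcal V$.** Let $\tilde\gamma_0\in\mathcal V$ be a limit of elements of it. By continuity of $S$ (Lemma 3), $\|S^\tau\tilde p_0\|_Y\le\epsilon$ for all $\tau\ge\tau_2$ in its existence interval. So $S^\tau\tilde p_0$ is bounded in $Y$ on its existence interval, and therefore it is global. Thus $\tilde\gamma_0$ belongs to the set. $\square$

**Proof of Theorem B.** Let $N\ge2$, and let $\mathcal W$ be the union of the neighborhoods $\mathcal V$ of Lemma 9 over all $\gamma_0\in\mathcal I_N$. Then $\mathcal W$ is open, $\mathcal I_N\subset\mathcal W$, and $\mathcal I_N$ is closed in $\mathcal W$, because its complement is open in each $\mathcal V$. By Theorem A, $\mathcal I_N$ has empty interior. Suppose a nonempty open $\mathcal O\subset\mathcal C_N$ were contained in $\overline{\mathcal I_N}$. Then $\mathcal O\cap\mathcal I_N\ne\emptyset$, so $\mathcal O\cap\mathcal W$ would be a nonempty open set with $\mathcal O\cap\mathcal W\subset\overline{\mathcal I_N}\cap\mathcal W=\mathcal I_N$,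 contradicting empty interior. So $\mathcal I_N$ is nowhere dense, and $\mathcal C_N\setminus\overline{\mathcal I_N}$ is an open dense subset of $\mathcal C_N$ consisting of data with $T<\infty$. $\blacksquare$
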